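\title{Bounded second derivatives for a singular elliptic system with free boundary}

\begin{abstract}
We prove that every minimizer $u:D\to\mathbb R^m$ of $\int_D(|\nabla u|^2+2|u|)\,dx$, $D\subset\mathbb R^n$, has locally bounded second derivatives, with an interior estimate whose constant depends only on $n$. The proof follows the harmonic quadratic part of $u$ at scale $r$ around a point, which satisfies an ordinary differential equation in $r$. At scales where this part dominates, the equation damps it; at scales where the affine part of $u$ dominates, it is nearly constant by symmetry. The same method shows that, when $|\cdot|$ is replaced by a convex, positively one-homogeneous potential $F$ that is $C^{1,\beta}$ away from the origin, all minimizers are locally $C^{1,1}$ if and only if $F$ is the sum of an even function and a linear function.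
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$ and $m\ge1$, let $D\subset\mathbb R^n$ be a bounded Lipschitz domain, and let $u_D\in W^{1,2}(D;\mathbb R^m)$. We write $|\cdot|$ for the Euclidean norm on $\mathbb R^n$ and on $\mathbb R^m$, and we consider a minimizer $u=(u_1,\dots,u_m)$ of
\[
E(u)=\int_D\big(|\nabla u|^2+2|u|\big)\,dx
\]
among all $v\in W^{1,2}(D;\mathbb R^m)$ with $v=u_D$ on $\partial D$. It is known that a minimizer exists, that $|\Delta u|\le1$, that consequently $u\in W^{2,p}_{\rm loc}\cap C^{1,\alpha}_{\rm loc}$ for all $p<\infty$ and $\alpha<1$, and that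
\begin{equation}\label{eq:system}
\Delta u=\operatorname{sgn}u\quad\text{a.e.\ in }D,\qquad\text{where }\operatorname{sgn}\xi=\xi/|\xi|\text{ for }\xi\ne0,\quad\operatorname{sgn}0=0;
\end{equation}
the proofs are recalled in Section~\ref{sec:prelim}. The question answered here comes from the paper of Andersson, Shahgholian, Uraltseva and Weiss \cite{ASUW}: \emph{does every such minimizer belong to $W^{2,\infty}_{\rm loc}(D;\mathbb R^m)$?}

The right-hand side of \eqref{eq:system} is a smooth function of $u$ where $u\ne0$ and jumps at the free boundary $\partial\{u\neq0\}$, so this is a question about the behavior of $D^2u$ near that set. Nothing better than boundedness can hold: $\frac12\max(x_1,0)^2e$ with $|e|=1$ solves \eqref{eq:system} and its Hessian jumps. Boundedness is also exactly the scale-invariant property, since $u\mapsto u(rx)/r^2$ preserves both \eqref{eq:system} and $\|D^2u\|_{L^\infty}$. Two facts point in opposite directions. For the classical scalar obstacle problem, whose solutions minimize $\int_D(\frac12|\nabla u|^2+\max(u,0))\,dx$,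 solutions are known to be in $W^{2,\infty}_{\rm loc}$. On the other hand, a bounded Laplacian does not imply a bounded Hessian: in the plane, $(x_1^2-x_2^2)\log|x|$ has bounded Laplacian and its Hessian grows like $\log|x|$. A positive answer must therefore come from the specific form of the right-hand side.

\begin{theorem}\label{thm:main}
Let $u$ be a minimizer of $E$ as above. If $B_R(z)\subset\subset D$, then
\[
\|\partial_{ij}u\|_{L^\infty(B_{R/2}(z))}\le C(n)\Big(1+R^{-n-2}\int_{B_R(z)}|u|\,dx\Big)\qquad(1\le i,j\le n),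
\]
with $C(n)$ independent of $m$. In particular $u\in W^{2,\infty}_{\rm loc}(D;\mathbb R^m)$; equivalently, $u\in C^{1,1}_{\rm loc}$. The regularity is optimal in the sense that $u$ need not be $C^2$.
\end{theorem}

To see which properties of the norm are responsible, we replace it by a general potential. Call $F:\mathbb R^m\to\mathbb R$ \emph{admissible} if it is convex, positively $1$-homogeneous ($F(t\xi)=tF(\xi)$ for $t\ge0$), and of class $C^{1,\beta}_{\rm loc}$ in $\mathbb R^m\setminus\{0\}$ for some $\beta\in(0,1]$. Consider minimizers of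
\[
E_F(u)=\int_D\Big(\frac12|\nabla u|^2+F(u)\Big)\,dx
\]
with given $W^{1,2}$ boundary data. For $F=|\cdot|$ we have $E=2E_F$, and for $m=1$, $F(\xi)=\max(\xi,0)$ we obtain the functional of the obstacle problem.

\begin{theorem}\label{thm:class}
Let $n\ge2$, $m\ge1$, and let $F$ be admissible.
\begin{enumerate}
\item[(a)] If $\xi\mapsto F(\xi)-F(-\xi)$ is linear (which is always true for $m=1$), then every minimizer of $E_F$ is in $W^{2,\infty}_{\rm loc}(D;\mathbb R^m)$.
\item[(b)] If $\xi\mapsto F(\xi)-F(-\xi)$ is not linear (so $m\ge2$), then there is a minimizer of $E_F$ on $D=B_1\subset\mathbb R^n$, with affine boundary data, whose second derivatives are unbounded in every neighborhood of $0$.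
\end{enumerate}
Hence all minimizers are $C^{1,1}_{\rm loc}$ if and only if $F$ is the sum of an even function and a linear function.
\end{theorem}

Thus the positive answer for the Euclidean norm comes from convexity together with the symmetry $|-\xi|=|\xi|$. Section~\ref{sec:model} shows the mechanism in the plane. Theorems~\ref{thm:main} and \ref{thm:class}(a) are both deduced from one interior estimate, Proposition~\ref{prop:apriori}, which is stated in Section~\ref{sec:prelim} and proved in Sections~\ref{sec:expansion}--\ref{sec:bound}. Theorem~\ref{thm:class}(b) is proved in Section~\ref{sec:counter}.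

\section{Resonance in the plane}\label{sec:model}

Let $n=2$ and $x=re^{i\phi}$. From $\Delta=\partial_r^2+r^{-1}\partial_r+r^{-2}\partial_\phi^2$ we get, for $k\in\mathbb Z$,
\begin{equation}\label{eq:modes}
\Delta\big(r^2e^{ik\phi}\big)=(4-k^2)e^{ik\phi},\qquad\Delta\big(r^2\log r\;e^{\pm2i\phi}\big)=4e^{\pm2i\phi}.
\end{equation}
If $k\ne\pm2$, the equation $\Delta w=e^{ik\phi}$ has a $2$-homogeneous solution, whose Hessian is bounded. If $k=\pm2$, every solution differs from $\frac14r^2\log r\,e^{ik\phi}$ by a harmonic function, and its Hessian is unbounded at $0$. The modes $\pm2$ are \emph{resonant}, because $r^2e^{\pm2i\phi}$ is itself harmonic. In real terms, the source $c\cos2\phi$ produces $\mu(r)\,r^2\cos2\phi$ with $\mu(r)=\frac c4\log r$: the coefficient of the harmonic quadratic $r^2\cos2\phi=x_1^2-x_2^2$ depends on the scale and obeys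
\begin{equation}\label{eq:rule}
r\mu'(r)=\frac c4 .
\end{equation}

Take now $m=1$ and $\Delta u=\operatorname{sgn}u$, and suppose that on the circle of radius $r$ the solution has the form $a+\ell x_1+\mu\,r^2\cos2\phi+O(r^2)$. As a guide, we replace $u$ by the largest of the three terms, compute the coefficient $c$ of $\cos2\phi$ in the resulting source, and apply \eqref{eq:rule}; Lemma~\ref{lem:ode} will give the exact version of this rule.
\begin{itemize}
\item If the constant dominates, the source is $\operatorname{sgn}a$, and $c=0$.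
\item If the linear term dominates, the source is $\operatorname{sgn}(\ell\cos\phi)$. It changes sign under $\phi\mapsto\phi+\pi$ while $\cos2\phi$ does not, so $c=0$. An exact solution of this kind is $\ell x_1+\frac12x_1|x_1|$ with $\ell\geq0$.
\item If the quadratic term dominates, the source is $\operatorname{sgn}(\mu\cos2\phi)$ and
\[
c=\frac{\operatorname{sgn}\mu}{\pi}\int_0^{2\pi}|\cos2\phi|\,d\phi=\frac4\pi\operatorname{sgn}\mu .
\]
Here there is resonance, and \eqref{eq:rule} reads $r|\mu|'=1/\pi$. But the sign is favorable: $|\mu|$ \emph{decreases} as $r$ decreases. For the equation $\Delta u=-\operatorname{sgn}u$ the same computation would give growth.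
\end{itemize}
In no regime does $|\mu|$ grow as $r\downarrow0$. What remains for a proof is to control the errors made by keeping only the largest term, and to show that they are integrable with respect to $dr/r$ over all scales, including the transitions between regimes.

For systems, the second regime is where a general potential can fail. For a positively $1$-homogeneous function $\Psi(re^{i\phi})=r\psi(\phi)$ on $\mathbb R^2=\mathbb C$ that is $C^1$ off the origin, the gradient has radial component $\psi$ and angular component $\psi'$, that is,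
\begin{equation}\label{eq:polargrad}
\partial_1\Psi+i\,\partial_2\Psi=(\psi+i\psi')e^{i\phi}.
\end{equation}

\begin{example}\label{ex:cos3}
Let $m=2$, $0<\varepsilon\le\frac18$, and $F_\varepsilon(re^{i\phi})=r\psi(\phi)$ with $\psi=1+\varepsilon\cos3\phi$. This function is positive and smooth off the origin. Its Hessian annihilates the radial direction, because $\nabla F_\varepsilon$ is $0$-homogeneous, and has trace $r^{-1}(\psi+\psi'')=r^{-1}(1-8\varepsilon\cos3\phi)\ge0$. Hence $F_\varepsilon$ is convex on lines that avoid the origin, and by continuity on all lines. So $F_\varepsilon$ is admissible, while $F_\varepsilon(\xi)-F_\varepsilon(-\xi)=2\varepsilon|\xi|\cos3\phi$ is not linear, and $C^{1,1}$ regularity fails by Theorem~\ref{thm:class}(b). By \eqref{eq:polargrad} and $\cos3\phi-3i\sin3\phi=-e^{3i\phi}+2e^{-3i\phi}$,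
\[
\nabla F_\varepsilon(re^{i\phi})=e^{i\phi}-\varepsilon e^{4i\phi}+2\varepsilon e^{-2i\phi}.
\]
\end{example}

Let $n=m=2$ and suppose that a solution of $\Delta u=\nabla F_\varepsilon(u)$ satisfies $u(x)=x+o(|x|)$. To leading order the source is $\nabla F_\varepsilon(x)$. For $\varepsilon=0$, the Euclidean norm, it is the harmless mode $e^{i\phi}$. For $\varepsilon>0$ it contains the resonant mode $2\varepsilon e^{-2i\phi}$, which by \eqref{eq:modes} produces the term $\frac\varepsilon2r^2\log r\,e^{-2i\phi}$. This term stays much smaller than the linear term as $r\downarrow 0$, so the third regime, and with it the damping, is never reached.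

\section{The equation and the structure of the potential}\label{sec:prelim}

Let $F$ be admissible. Convexity and homogeneity give $F(\xi+\xi')\le F(\xi)+F(\xi')$, hence $F(\xi)-F(\xi')\le F(\xi-\xi')\le|\xi-\xi'|\max_{|\zeta|=1}|F(\zeta)|$, so $F$ is Lipschitz. Let $\Lambda$ be its Lipschitz constant and put
\[
f=\nabla F\ \text{ in }\mathbb R^m\setminus\{0\},\qquad f(0)=0 .
\]
For $F=|\cdot|$ this is $f=\operatorname{sgn}$. The \emph{subdifferential} $\partial F(\xi)$ is the set of $g\in\mathbb R^m$ with $F(\xi+\zeta)\ge F(\xi)+g\cdot\zeta$ for all $\zeta$. It equals $\{f(\xi)\}$ for $\xi\ne0$. Adding the defining inequalities at two points shows that it is monotone: $(g-g')\cdot(\xi-\xi')\ge0$ if $g\in\partial F(\xi)$ and $g'\in\partial F(\xi')$.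

\begin{lemma}\label{lem:EL}
Let $F$ be admissible.
\begin{enumerate}
\item[(i)] For given $W^{1,2}$ boundary data, $E_F$ has exactly one minimizer $u$.
\item[(ii)] The minimizer satisfies $|\Delta u|\le\Lambda$, it belongs to $W^{2,p}_{\rm loc}\cap C^{1,\alpha}_{\rm loc}$ for all $p<\infty$ and $\alpha<1$, and $\Delta u\in\partial F(u)$ and $\Delta u=f(u)$ a.e.\ in $D$.
\item[(iii)] Conversely, if $v\in W^{1,2}(D;\mathbb R^m)$ satisfies $\Delta v=g$ in the sense of distributions, with $g\in L^\infty$ and $g\in\partial F(v)$ a.e., then $v$ is the minimizer for its own boundary data.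
\end{enumerate}
\end{lemma}

\begin{proof}
(i) On $u_D+W^{1,2}_0$ the Poincar\'e inequality gives $\int F(v)\ge-\Lambda\|v\|_{L^1}\ge-C(1+\|\nabla v\|_{L^2})$, so minimizing sequences are bounded in $W^{1,2}$. The functional is convex and norm-continuous, hence weakly lower semicontinuous, and a minimizer exists. For two minimizers,
\[
E_F\Big(\frac{u+u'}2\Big)\le\frac12E_F(u)+\frac12E_F(u')-\frac18\int_D|\nabla(u-u')|^2\,dx
\]
forces $\nabla(u-u')=0$, so $u=u'$.

(ii) Let $F'(\xi;\zeta)=\lim_{t\downarrow0}t^{-1}(F(\xi+t\zeta)-F(\xi))$. By convexity the limit exists and $F'(\xi;\zeta)\le F(\xi+\zeta)-F(\xi)$; moreover $F'(\xi;\cdot)$ is positively $1$-homogeneous and $\Lambda$-Lipschitz. For $\varphi\in C_c^\infty(D;\mathbb R^m)$, divide $E_F(u+t\varphi)-E_F(u)\ge0$ by $t$ and let $t\downarrow0$ with dominated convergence: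
\begin{equation}\label{eq:VI}
\int_D\big(\nabla u\cdot\nabla\varphi+F'(u;\varphi)\big)\,dx\ge0 .
\end{equation}
Applied to $\pm\varphi$, this gives $|\int\nabla u\cdot\nabla\varphi|\le\Lambda\|\varphi\|_{L^1}$, so the distribution $\Delta u$ is a function with $|\Delta u|\le\Lambda$. The interior Calder\'on--Zygmund estimate (a function with Laplacian in $L^p_{\rm loc}$, $1<p<\infty$, is in $W^{2,p}_{\rm loc}$) and Morrey's embedding $W^{2,p}_{\rm loc}\subset C^{1,1-n/p}_{\rm loc}$, $p>n$, give the regularity. Taking $\varphi=\chi\zeta$ in \eqref{eq:VI} with $0\le\chi\in C_c^\infty(D)$ and $\zeta\in\mathbb R^m$ gives $\int\chi\,(F'(u;\zeta)-\Delta u\cdot\zeta)\ge0$. So for a.e.\ $x$ we have $F'(u(x);\zeta)\ge\Delta u(x)\cdot\zeta$ for all $\zeta$ in a countable dense set, and then for all $\zeta$ by continuity. Therefore $F(u+\zeta)-F(u)\ge\Delta u\cdot\zeta$, that is, $\Delta u\in\partial F(u)$ a.e. On $\{u\ne0\}$ this says $\Delta u=f(u)$. The gradient of a Sobolev function vanishes a.e.\ on each of its level sets;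 applying this to $u$ and then to $\nabla u$ gives $\Delta u=0=f(u)$ a.e.\ on $\{u=0\}$.

(iii) Let $w-v\in W^{1,2}_0$. By density, $\int\nabla v\cdot\nabla(w-v)=-\int g\cdot(w-v)$. Integrating the sum of $\frac12|\nabla w|^2\ge\frac12|\nabla v|^2+\nabla v\cdot\nabla(w-v)$ and $F(w)\ge F(v)+g\cdot(w-v)$ gives $E_F(w)\ge E_F(v)$.
\end{proof}

The interior estimate uses $F$ only through the four properties of the next lemma. Keeping track of the constants in them is what makes the constant of Theorem~\ref{thm:main} independent of $m$.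

\begin{lemma}\label{lem:F}
Let $F$ be admissible. Then for all $\xi,\xi'\in\mathbb R^m$ and $t>0$,
\begin{enumerate}
\item[(F1)] $|F(\xi)-F(\xi')|\le\Lambda|\xi-\xi'|$, \ $|f(\xi)|\le\Lambda$, \ $f(t\xi)=f(\xi)$, \ $f(\xi)\cdot\xi=F(\xi)$;
\item[(F2)] there is $H$ with $|f(\xi)-f(\xi')|\le H\min\{1,|\xi-\xi'|/|\xi'|\}^\beta$ whenever $\xi'\ne0$.
\end{enumerate}
If $F(\xi)-F(-\xi)=2b\cdot\xi$ for some $b\in\mathbb R^m$ and $F$ is not linear, then also
\begin{enumerate}
\item[(F3)] there is $\kappa\in(0,\Lambda]$ with $F(\xi)\ge b\cdot\xi+\kappa|\xi|$;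
\item[(F4)] $f(\xi)+f(-\xi)=2b$ whenever $\xi\ne0$.
\end{enumerate}
For $F=|\cdot|$ one can take $\Lambda=\kappa=\beta=1$, $H=2$, $b=0$.
\end{lemma}

\begin{proof}
For $\xi\neq0$ the last two identities of (F1) follow by differentiating $F(t\xi)=tF(\xi)$ in $\xi$ and in $t$; for $\xi=0$ they hold because $f(0)=0=F(0)$.

For (F2) start with the Euclidean case. If $\xi,\xi'\ne0$, then
\[
\Big|\frac\xi{|\xi|}-\frac{\xi'}{|\xi'|}\Big|\le\Big|\frac\xi{|\xi|}-\frac{\xi}{|\xi'|}\Big|+\frac{|\xi-\xi'|}{|\xi'|}=\frac{\big||\xi'|-|\xi|\big|}{|\xi'|}+\frac{|\xi-\xi'|}{|\xi'|}\le\frac{2|\xi-\xi'|}{|\xi'|},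
\]
and the left side is at most $2$; if $\xi=0$, then $|\operatorname{sgn}\xi-\operatorname{sgn}\xi'|=1$ and the minimum in (F2) equals $1$. So $H=2$ and $\beta=1$ work. In general, $f$ is $\beta$-H\"older on the compact unit sphere with some constant $H_0$, and $f(\xi)=f(\operatorname{sgn}\xi)$, so (F2) holds with $H=\max\{2^\beta H_0,\Lambda\}$, the second entry covering $\xi=0$.

For (F3) let $N(\xi)=\frac12(F(\xi)+F(-\xi))=F(\xi)-b\cdot\xi$. It is even, subadditive and positively $1$-homogeneous, and $0=N(0)\le N(\xi)+N(-\xi)=2N(\xi)$; so $N$ is a seminorm, with $N\le\Lambda|\cdot|$. As $F$ is not linear, $N(\zeta)>0$ for some $\zeta$. If $N(\xi_0)=0$ for some $\xi_0\ne0$, the triangle inequality gives $N(\xi_0+t\zeta)=|t|N(\zeta)$ for $t\in\mathbb R$, although $N$ is differentiable at $\xi_0$. Hence $\kappa=\min_{|\xi|=1}N(\xi)$ is positive. Finally, (F4) is the derivative of $F(\xi)-F(-\xi)=2b\cdot\xi$.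
\end{proof}

\begin{proposition}\label{prop:apriori}
Let $F$ be admissible and satisfy {\rm(F1)--(F4)}. Let $u\in C^1(B_1;\mathbb R^m)\cap L^1(B_1;\mathbb R^m)$ solve $\Delta u=f(u)$ in $B_1$ in the sense of distributions. Then
\[
\|\partial_{ij}u\|_{L^\infty(B_{1/2})}\le C\big(1+\|u\|_{L^1(B_1)}\big)\qquad(1\le i,j\le n),
\]
where $C$ depends only on $n,\Lambda,\kappa,\beta,H$.
\end{proposition}

\section{The quadratic part at scale $r$}\label{sec:expansion}

Let $S=S^{n-1}$ and $\omega=|S|$. For an array $M=(M_{ij})_{i,j\le n}$ with $M_{ij}=M_{ji}\in\mathbb R^m$ put $M[x,x]=\sum_{ij}M_{ij}x_ix_j\in\mathbb R^m$ and $|M|^2=\sum_{ij}|M_{ij}|^2$. We call $M$ \emph{trace-free} if $\sum_iM_{ii}=0$, that is, if the polynomial $M[x,x]$ is harmonic.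

\begin{lemma}\label{lem:quad}
Let $M$ be trace-free and $p(\theta)=M[\theta,\theta]$ for $\theta\in S$. Then
\[
|p|\le|M|,\qquad\int_Sp\,d\theta=0,\qquad\int_S|p|^2\,d\theta=\frac{2\omega}{n(n+2)}|M|^2,\qquad\int_S|p|\,d\theta\ge\frac{2\omega}{n(n+2)}|M| .
\]
\end{lemma}

\begin{proof}
The Cauchy--Schwarz inequality gives $|p|\le|M|(\sum_{ij}\theta_i^2\theta_j^2)^{1/2}=|M|$. The second claim follows from $\int_S\theta_i\theta_j=\frac\omega n\delta_{ij}$. For the third it suffices to take $m=1$ and to sum over components. Let $P(x)=M[x,x]$. It is harmonic with $\nabla P=2Mx$, so $\Delta(P^2)=8|Mx|^2$, and $P^2$ is $4$-homogeneous. The divergence theorem and $\int_{B_1}x_ix_j\,dx=\frac{\omega}{n(n+2)}\delta_{ij}$ give $4\int_SP^2=\int_{B_1}8|Mx|^2\,dx=\frac{8\omega}{n(n+2)}|M|^2$. The last claim follows from $|p|^2\le|M||p|$.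
\end{proof}

In this section the form of the equation plays no role. Let $g:B_1\to\mathbb R^m$ be a Borel function with $|g|\le\Lambda$, extended by zero outside $B_1$, and let $u\in C^1(B_1;\mathbb R^m)\cap L^1(B_1;\mathbb R^m)$ satisfy $\Delta u=g$ in the sense of distributions. Fix $x_0\in B_{1/2}$. Here $C$ denotes constants depending only on $n$; they do not depend on $m$, because every estimate is obtained by moving the norm of $\mathbb R^m$ inside an integral against a scalar kernel.

The Hessian of $u$ at $x_0$ need not exist. We want a substitute for it at scale $r$ which describes $u$ in $B_r(x_0)$ up to an error $O(r^2)$ and whose dependence on $r$ is explicit. The natural choice is to remove the source from $B_r(x_0)$. The resulting function is harmonic in $B_r(x_0)$, so it has a trace-free Hessian at $x_0$, and when $r$ changes this Hessian changes only by the contribution of a thin shell.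

Let $\Gamma$ be the fundamental solution with $\Delta\Gamma=\delta_0$, that is, $\Gamma(y)=\frac1{2\pi}\log|y|$ for $n=2$ and $\Gamma(y)=-\frac{1}{(n-2)\omega}|y|^{2-n}$ for $n\ge3$. Then
\begin{equation}\label{eq:Gamma}
\partial_i\Gamma(y)=\frac{y_i}{\omega|y|^n},\qquad\partial_{ij}\Gamma(y)=\frac1{\omega|y|^n}\Big(\delta_{ij}-n\frac{y_iy_j}{|y|^2}\Big),\qquad|D^3\Gamma(y)|\le\frac C{|y|^{n+1}} .
\end{equation}
Let $v=\Gamma*g$. Since $\Gamma$ and $\nabla\Gamma$ are locally integrable, $v\in C^1(\mathbb R^n)$, $\nabla v=\nabla\Gamma*g$, and $|v|\le C\Lambda$ in $B_1$. The function $h=u-v$ has zero Laplacian in the sense of distributions, so it is harmonic in $B_1$ by Weyl's lemma, and $\|h\|_{L^1(B_1)}\le CA_0$ with $A_0=\Lambda+\|u\|_{L^1(B_1)}$. If $\varphi\in C_c^\infty(B_{1/4})$ is a fixed radial function with $\int\varphi=1$, the mean value property gives $h=h*\varphi$ in $B_{3/4}$. Differentiating $\varphi$ under the integral, we find that all partial derivatives of $h$ of order at most $3$ are bounded by $CA_0$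 in $B_{3/4}$. For $0<r\le\frac14$ define
\begin{equation}\label{eq:M}
M_{ij}(r)=\partial_{ij}h(x_0)+\int_{|z|>r}\partial_{ij}\Gamma(z)\,g(x_0+z)\,dz\in\mathbb R^m,\qquad\tau(r)=|M(r)| .
\end{equation}
As $\partial_{ij}\Gamma$ is even, $M(r)$ is the Hessian at $x_0$ of $h+\Gamma*(g\chi_{B_1\setminus B_r(x_0)})$. It is symmetric and trace-free, and by \eqref{eq:Gamma},
\begin{equation}\label{eq:start}
\tau(\tfrac14)\le CA_0 .
\end{equation}

\begin{lemma}[Expansion]\label{lem:exp}
There is a constant $C_0=C(n)A_0\ge\Lambda$ such that for $|x|\le r\le\frac14$,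
\begin{equation}\label{eq:exp}
\big|u(x_0+x)-u(x_0)-\nabla u(x_0)x-\tfrac12M(r)[x,x]\big|\le C_0r^2 .
\end{equation}
\end{lemma}

\begin{proof}
The segment from $x_0$ to $x_0+x$ lies in $B_{3/4}$, so the second-order Taylor remainder of $h$ is at most $CA_0|x|^3\le CA_0r^2$. For $v$, let $K(x,z)=\Gamma(x-z)-\Gamma(-z)-\nabla\Gamma(-z)\cdot x$ and $K_2(x,z)=\frac12D^2\Gamma(z)[x,x]$. The contribution of $v$ to the left side of \eqref{eq:exp} is
\[
\int_{|z|\ge2r}(K-K_2)\,g(x_0+z)\,dz-\int_{r<|z|<2r}K_2\,g(x_0+z)\,dz+\int_{|z|<2r}K\,g(x_0+z)\,dz .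
\]
For $|z|\ge2r\ge2|x|$ the segment from $-z$ to $x-z$ stays outside $B_{|z|/2}$, so Taylor's formula and \eqref{eq:Gamma} give $|K-K_2|\le C|x|^3|z|^{-n-1}$, and the first integral is at most $C\Lambda|x|^3\omega/(2r)\le C\Lambda r^2$. In the second, $|K_2|\le C|x|^2|z|^{-n}$, and the integral is at most $C\Lambda|x|^2\omega\log2$. For the third we use the scaling $K(r\xi,r\zeta)=r^{2-n}K(\xi,\zeta)$, which holds also for $n=2$ because the two terms $\frac1{2\pi}\log r$ cancel. Since $|x/r|\le1$,
\[
\int_{|z|<2r}|K(x,z)|\,dz=r^2\int_{B_2}|K(x/r,\zeta)|\,d\zeta\le r^2\Big(2\int_{B_3}|\Gamma|+\int_{B_2}|\nabla\Gamma|\Big)\le Cr^2 .\qedhere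
\]
\end{proof}

So $u$ has a quadratic expansion at every scale, and all that can go wrong is that $M(r)$ is unbounded as $r\downarrow0$.

\begin{lemma}[The equation for $M$]\label{lem:ode}
The function $M$ is locally Lipschitz on $(0,\frac14]$, and for a.e.\ $r$,
\begin{equation}\label{eq:odeM}
rM_{ij}'(r)=\frac1\omega\int_S(n\theta_i\theta_j-\delta_{ij})\,g(x_0+r\theta)\,d\theta .
\end{equation}
With $p(\theta)=M(r)[\theta,\theta]$, for a.e.\ $r$ with $\tau(r)>0$,
\begin{equation}\label{eq:odetau}
r\,\tau(r)\,\tau'(r)=\frac n\omega\int_Sg(x_0+r\theta)\cdot p(\theta)\,d\theta,\qquad\text{and in particular}\quad r|\tau'(r)|\le n\Lambda .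
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:M} and \eqref{eq:Gamma} in polar coordinates,
\[
M_{ij}(r)=M_{ij}(\tfrac14)+\int_r^{1/4}\frac1\omega\int_S(\delta_{ij}-n\theta_i\theta_j)\,g(x_0+t\theta)\,d\theta\,\frac{dt}t .
\]
The inner integral is a bounded measurable function of $t$, which proves the first two claims. Where $M$ is differentiable and $\tau>0$ we have $\tau\tau'=\sum_{ij}M_{ij}\cdot M_{ij}'$. Insert \eqref{eq:odeM}; the term with $\delta_{ij}$ vanishes because $M$ is trace-free. The bound follows from $|g|\le\Lambda$ and $|p|\le\tau$.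
\end{proof}

For $n=2$, $m=1$, $g=c\cos2\phi$ and $M_{11}=2\mu$, formula \eqref{eq:odeM} reads $2r\mu'=\frac1{2\pi}\int_0^{2\pi}c\cos^22\phi\,d\phi=\frac c2$, which is \eqref{eq:rule}. The crude bound in \eqref{eq:odetau} allows $\tau$ to grow like $n\Lambda|\log r|$. To exclude this we must use the equation.

\section{Damping and cancellation}\label{sec:twobounds}

From now on until the end of Section~\ref{sec:bound}, $F$ and $u$ are as in Proposition~\ref{prop:apriori}, and $g=f(u)$, which is a Borel function bounded by $\Lambda$. Set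
\[
a=u(x_0),\qquad L=\nabla u(x_0)\in\mathbb R^{m\times n},\qquad\ell=\max_{\theta\in S}|L\theta|,\qquad s(r)=\frac{|a|}{r^2}+\frac\ell r .
\]
The number $s(r)$ measures the affine part of $u$ on the sphere of radius $r$ in units of $r^2$, the units in which the quadratic part has size $\tau(r)$. For fixed $r\le\frac14$, Lemma~\ref{lem:exp} and the $0$-homogeneity of $f$ give
\begin{equation}\label{eq:w}
w(\theta):=\frac{u(x_0+r\theta)}{r^2}=\frac a{r^2}+\frac{L\theta}r+\frac12p(\theta)+\eta(\theta),\qquad|\eta|\le C_0,\qquad g(x_0+r\theta)=f(w(\theta)).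
\end{equation}
The first lemma treats the scales at which the quadratic part dominates.

\begin{lemma}[Damping]\label{lem:damp}
Let $K=2n(n+2)\Lambda/\kappa\ge1$. For a.e.\ $r$ with $\tau(r)>0$: if $\tau(r)\ge K(s(r)+C_0)$, then $\tau'(r)\ge0$.
\end{lemma}

\begin{proof}
Let $\zeta=w-\frac12p$, so that $|\zeta|\le s+C_0$ by \eqref{eq:w}. By (F1), used also at points where $w=0$, and by (F3),
\[
f(w)\cdot p=2F(w)-2f(w)\cdot\zeta\ge2F(\tfrac12p)-2\Lambda|\zeta|-2\Lambda|\zeta|\ge b\cdot p+\kappa|p|-4\Lambda(s+C_0).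
\]
Integrate over $S$. By Lemma~\ref{lem:quad},
\[
\int_Sf(w)\cdot p\,d\theta\ge\frac{2\kappa\omega}{n(n+2)}\tau-4\Lambda\omega(s+C_0)=4\Lambda\omega\Big(\frac\tau K-(s+C_0)\Big)\ge0,
\]
and \eqref{eq:odetau} concludes the proof.
\end{proof}

At scales where the affine part dominates we compare $f(w)$ with $f(a)$ or with $f(L\theta)$, both of which are orthogonal to $p$. There are two sources of error. One is the ratio $(\tau+C_0)/s$ of the quadratic to the affine part. The other is the ratio between the two affine terms, which is not small near the scale $r=|a|/\ell$ at which they balance. It is measured by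
\[
\rho(r)=\min\Big\{\frac{|a|}{r\ell},\frac{r\ell}{|a|}\Big\}\ \text{ if }a\ne0\text{ and }L\neq0,\qquad\rho(r)=0\ \text{ otherwise.}
\]
The balance lasts only for a bounded range of $\log r$. Precisely, put $\gamma=\beta/2\in(0,\frac12]$; the substitution $t=|a|/(r\ell)$ gives
\begin{equation}\label{eq:rho}
\int_0^\infty\rho(r)^\gamma\,\frac{dr}r\le\int_0^\infty\min\{t,1/t\}^\gamma\,\frac{dt}t=\frac2\gamma ,
\end{equation}
whatever $a$ and $L$ are. One more difficulty is that $L\theta$ may vanish or be small for some $\theta$, and there the comparison of $f(w)$ with $f(L\theta)$ degenerates. We only know $|L\theta|\ge\ell|\theta\cdot\nu|$ for a suitable direction $\nu$, and $|\theta\cdot\nu|^{-1}$ is not integrable on $S$. This is the reason for lowering the exponent from $\beta$ to $\gamma$: for a unit vector $\nu$, with $\phi$ the angle between $\theta$ and $\nu$ and $|S^0|=2$,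
\begin{equation}\label{eq:nu}
\int_S|\theta\cdot\nu|^{-\gamma}\,d\theta\le|S^{n-2}|\int_0^\pi|\cos\phi|^{-1/2}\,d\phi=:C_*<\infty .
\end{equation}

\begin{lemma}[Cancellation]\label{lem:cancel}
There is $C_1$ depending only on $n$ and $H$ such that for a.e.\ $r$ with $\tau(r)>0$ and $s(r)>0$,
\[
r|\tau'(r)|\le C_1\Big[\Big(\frac{\tau(r)+C_0}{s(r)}\Big)^\gamma+\rho(r)^\gamma\Big].
\]
\end{lemma}

\begin{proof}
If $e:S\to\mathbb R^m$ is bounded and measurable with $\int_Se\cdot p=0$, then \eqref{eq:odetau} and $|p|\le\tau$ give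
\begin{equation}\label{eq:sub}
r|\tau'|\le\frac n\omega\int_S|f(w)-e|\,d\theta .
\end{equation}
Since $\min\{1,t\}^\beta\le t^{\gamma}$ for $t\ge0$, property (F2) gives $|f(\xi)-f(\xi')|\le H(|\xi-\xi'|/|\xi'|)^\gamma$ for $\xi'\ne0$. We also use $(t+t')^\gamma\le t^\gamma+t'^\gamma$.

\emph{Case 1: $|a|r^{-2}\ge\ell r^{-1}$.} Then $|a|r^{-2}\ge s/2>0$ and $\rho=r\ell/|a|$. Take the constant $e=f(a)=f(ar^{-2})$; it satisfies $\int_Se\cdot p=0$ by Lemma~\ref{lem:quad}. By \eqref{eq:w}, $|w-ar^{-2}|\le\ell r^{-1}+\tau+C_0$, so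
\[
|f(w)-e|\le H\Big(\frac{\ell r^{-1}+\tau+C_0}{|a|r^{-2}}\Big)^\gamma\le H\rho^\gamma+H\Big(\frac{2(\tau+C_0)}s\Big)^\gamma .
\]

\emph{Case 2: $\ell r^{-1}>|a|r^{-2}$.} Then $\ell r^{-1}\ge s/2>0$ and $\rho=|a|/(r\ell)$. Let $\nu$ be a unit eigenvector of $L^TL$ for its largest eigenvalue $\ell^2$. Then $|L\nu|=\ell$ and $\ell|L\theta|\ge|L\theta\cdot L\nu|=\ell^2|\theta\cdot\nu|$; in particular $L\theta\ne0$ for a.e.\ $\theta$. Take $e(\theta)=f(L\theta)=f(L\theta/r)$. By (F4), $e(\theta)+e(-\theta)=2b$ a.e., and $p$ is even, so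
\[
\int_Se\cdot p\,d\theta=\frac12\int_S\big(e(\theta)+e(-\theta)\big)\cdot p(\theta)\,d\theta=b\cdot\int_Sp\,d\theta=0 .
\]
By \eqref{eq:w}, $|w-L\theta/r|\le|a|r^{-2}+\tau+C_0$, so for $\theta\cdot\nu\ne0$,
\[
|f(w)-e|\le H\Big(\frac{|a|r^{-2}+\tau+C_0}{\ell r^{-1}|\theta\cdot\nu|}\Big)^\gamma\le H\Big[\rho^\gamma+\Big(\frac{2(\tau+C_0)}s\Big)^\gamma\Big]|\theta\cdot\nu|^{-\gamma}.
\]
In both cases \eqref{eq:sub} gives the claim, by \eqref{eq:nu} in the second, with $C_1=2nH\max\{1,C_*/\omega\}$.
\end{proof}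

\begin{remark}\label{rem:hyp}
Property (F3), the consequence of convexity, is used only in Lemma~\ref{lem:damp}; property (F2) only in Lemma~\ref{lem:cancel}; and the symmetry (F4) only in Case~2 of its proof. The potential $F_\varepsilon$ of Example~\ref{ex:cos3} satisfies (F1), (F2), and the inequality in (F3) with $b=0$, $\kappa=1-\varepsilon$. So Proposition~\ref{prop:apriori} is false without (F4).
\end{remark}

\section{Summing over scales}\label{sec:bound}

In this section $C$ depends only on $n,\Lambda,\kappa,\beta,H$, and $A=1+\|u\|_{L^1(B_1)}$, so that $C_0\le CA$. At a scale where Lemma~\ref{lem:damp} does not apply and $\tau$ is large, we only know that $\tau/s$ is bounded. Then Lemma~\ref{lem:cancel} bounds $r|\tau'|$ by a constant, which is not integrable with respect to $dr/r$. The gain comes from comparing growth rates. As $r$ decreases, $s$ grows at least like $1/r$ and $\tau$ at most like $|\log r|$. Hence below the largest scale $r_*$ at which $s$ is comparable to $\tau$, the ratio $\tau/s$ decays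 almost like $r/r_*$.

\begin{lemma}\label{lem:tau}
$\tau(r)\le CA$ for all $0<r\le\frac14$.
\end{lemma}

\begin{proof}
Let $T_0=2KC_0$, so $T_0\ge C_0\ge\Lambda$ and $T_0\le CA$. By \eqref{eq:start} it suffices to bound $\tau(r_1)$ when $r_1<\frac14$ and $\tau(r_1)>T_0$. Let $r_2\in(r_1,\frac14]$ be maximal with $\tau\ge T_0$ on $[r_1,r_2]$. Either $r_2=\frac14$ or $\tau(r_2)=T_0$, so $\tau(r_2)\le CA$. Since $\tau$ is Lipschitz on $[r_1,r_2]$,
\[
\tau(r_1)=\tau(r_2)-\int_{r_1}^{r_2}\tau'\,dr\le\tau(r_2)+\int_{r_1}^{r_2}(\tau')_-\,dr,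
\]
where $(\tau')_-=\max\{-\tau',0\}$. We show that the last integral is at most $C$.

Let $G=\{r\in[r_1,r_2]:s(r)\ge\tau(r)/(2K)\}$, a closed set. For $r\in[r_1,r_2]\setminus G$,
\[
s(r)+C_0<\frac{\tau(r)}{2K}+\frac{T_0}{2K}\le\frac{\tau(r)}K,
\]
so $(\tau')_-=0$ a.e.\ outside $G$ by Lemma~\ref{lem:damp}. If $G=\emptyset$ we are done. Otherwise let $r_*=\max G$ and $r\in G$. The function $rs(r)=|a|/r+\ell$ is nonincreasing, so
\[
s(r)\ge\frac{r_*}r\,s(r_*)\ge\frac{r_*}r\,\frac{\tau(r_*)}{2K}>0 .
\]
As $\tau>0$ on $[r,r_*]$, the bound in \eqref{eq:odetau} gives $\tau(r)\le\tau(r_*)+n\Lambda\log(r_*/r)$. Using $\tau(r_*)\ge T_0\ge C_0\ge\Lambda$,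
\[
\frac{\tau(r)+C_0}{s(r)}\le2K\frac r{r_*}\cdot\frac{\tau(r_*)+C_0+n\Lambda\log(r_*/r)}{\tau(r_*)}\le2K\frac r{r_*}\Big(2+n\log\frac{r_*}r\Big).
\]
Lemma~\ref{lem:cancel}, the substitution $t=r/r_*$ and \eqref{eq:rho} now give
\[
\int_{r_1}^{r_2}(\tau')_-\,dr\le\int_G r|\tau'|\,\frac{dr}r\le C_1(2K)^\gamma\int_0^1t^\gamma\Big(2+n\log\frac1t\Big)^\gamma\frac{dt}t+\frac{2C_1}\gamma\le C .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:apriori}]
Lemma~\ref{lem:exp} with $r=|x|$ and Lemma~\ref{lem:tau} give, for all $x_0\in B_{1/2}$ and $|x|\le\frac14$,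
\[
|u(x_0+x)-u(x_0)-\nabla u(x_0)x|\le CA|x|^2 .
\]
Fix a unit vector $e\in\mathbb R^n$ and let $\delta_t u(y)=t^{-2}(u(y+te)+u(y-te)-2u(y))$. Adding the estimates for $x=\pm te$ gives $|\delta_tu|\le2CA$ in $B_{1/2}$ for $0<t\le\frac14$. For $\varphi\in C_c^\infty(B_{1/2};\mathbb R^m)$,
\[
\Big|\int u\cdot\partial_{ee}\varphi\,dx\Big|=\lim_{t\downarrow0}\Big|\int u\cdot\delta_t\varphi\,dx\Big|=\lim_{t\downarrow0}\Big|\int\delta_tu\cdot\varphi\,dx\Big|\le2CA\|\varphi\|_{L^1},
\]
so $\partial_{ee}u\in L^\infty(B_{1/2})$ with norm at most $2CA$. For $i\ne j$ we have $\partial_{ij}=\frac12(\partial_{ee}-\partial_{e'e'})$ with $e=(e_i+e_j)/\sqrt2$ and $e'=(e_i-e_j)/\sqrt2$.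
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\tilde u(x)=R^{-2}u(z+Rx)$. By Lemma~\ref{lem:EL}(ii) and the $0$-homogeneity of $\operatorname{sgn}$, we have $\tilde u\in C^1(\overline{B_1})$ and $\Delta\tilde u=\operatorname{sgn}\tilde u$ in $B_1$. Moreover $\partial_{ij}\tilde u(x)=\partial_{ij}u(z+Rx)$ and $\|\tilde u\|_{L^1(B_1)}=R^{-n-2}\int_{B_R(z)}|u|$. Proposition~\ref{prop:apriori} applies with $\Lambda=\kappa=\beta=1$ and $H=2$, so its constant depends only on $n$. On a ball, a function is in $W^{2,\infty}$ exactly when it is $C^1$ with Lipschitz gradient, which gives the equivalent formulation.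

For optimality let $u=\frac12\max(x_1,0)^2e$ with $e\in\mathbb R^m$, $|e|=1$. Then $\Delta u=\chi_{\{x_1>0\}}e=\operatorname{sgn}u$, and $\operatorname{sgn}\xi$ lies in the subdifferential of $|\cdot|$ at $\xi$ for every $\xi$, including $\xi=0$. By Lemma~\ref{lem:EL}(iii), $u$ is the minimizer for its own boundary data in any $D$. If $D$ meets $\{x_1=0\}$, it is not $C^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
For $m=1$ the function $O(\xi)=F(\xi)-F(-\xi)$ is odd and positively $1$-homogeneous, so $O(\xi)=O(1)\xi$ is linear. Now let $m\ge1$ and $F(\xi)-F(-\xi)=2b\cdot\xi$. If $F$ is linear, then $F(\xi)=b\cdot\xi$ and $\partial F(\xi)=\{b\}$ for all $\xi$, so $\Delta u=b$ by Lemma~\ref{lem:EL}(ii) and $u$ is smooth. Otherwise (F1)--(F4) hold by Lemma~\ref{lem:F}. For $B_R(z)\subset\subset D$ the function $R^{-2}u(z+Rx)$ solves $\Delta\tilde u=f(\tilde u)$ in $B_1$, because $f$ is $0$-homogeneous, and Proposition~\ref{prop:apriori} bounds $D^2u$ in $B_{R/2}(z)$.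
\end{proof}

\section{Potentials with nonlinear odd part}\label{sec:counter}

We turn the discussion after Example~\ref{ex:cos3} into a proof of Theorem~\ref{thm:class}(b). For a linear map $L:\mathbb R^n\to\mathbb R^m$ and a harmonic quadratic polynomial $q(x)=x^TQx$, with $Q$ a real symmetric trace-free matrix, define the \emph{resonance vector}
\[
\mathcal R(L,q)=\int_Sf(L\theta)\,q(\theta)\,d\theta\in\mathbb R^m .
\]
Three things are needed: a pair $(L,q)$ with $\mathcal R(L,q)\ne0$, a minimizer with $u(0)=0$ and $\nabla u(0)=L$, and the passage from these to an unbounded Hessian.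

\subsection{A resonant linear map}

The problem reduces to a plane in the target. We identify $\mathbb R^2$ with $\mathbb C$, and integrals over $S^1$ are taken with respect to arc length. By \eqref{eq:polargrad}, testing the gradient of a potential against $y^2$ detects its Fourier mode of order $3$. This suffices for $F_\varepsilon$, for which $n=2$, $L=\mathrm{id}$, $q=\operatorname{Re}y^2$ give $\mathcal R=2\varepsilon\int_0^{2\pi}e^{-2i\phi}\cos2\phi\,d\phi=2\pi\varepsilon$. In general the third mode may vanish while a higher odd mode does not. We then use the freedom in $L$: composing with a linear map mixes the modes.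

\begin{lemma}\label{lem:plane}
Let $\Phi:\mathbb R^2\to\mathbb R$ be positively $1$-homogeneous and $C^1$ off the origin. If
\[
\int_{S^1}\nabla\Phi(Ty)\,q(y)\,dy=0\qquad\text{for all }T\in GL_2(\mathbb R)\text{ and }q\in\{\operatorname{Re}y^2,\operatorname{Im}y^2\},
\]
then $\xi\mapsto\Phi(\xi)-\Phi(-\xi)$ is linear.
\end{lemma}

\begin{proof}
Fix $T$, and let $\Psi=\Phi\circ T$ and $\psi(\phi)=\Psi(e^{i\phi})$. Since $\nabla\Psi(y)=T^T\nabla\Phi(Ty)$, the hypothesis gives $\int_{S^1}\partial_j\Psi(y)\,y^2\,dy=0$ for $j=1,2$. By \eqref{eq:polargrad} and an integration by parts,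
\[
0=\int_0^{2\pi}(\psi+i\psi')e^{3i\phi}\,d\phi=\big(1+i(-3i)\big)\int_0^{2\pi}\psi e^{3i\phi}\,d\phi=4\int_0^{2\pi}\psi e^{3i\phi}\,d\phi .
\]
Taking the complex conjugate,
\begin{equation}\label{eq:third}
\int_{S^1}\Phi(Ty)\,y^{-3}\,dy=0\qquad\text{for all }T\in GL_2(\mathbb R).
\end{equation}

To read this as a condition on the Fourier coefficients of $\Phi$ itself, we move $T$ from $\Phi$ to the test function. Let $G$ be continuous on $\mathbb R^2\setminus\{0\}$ and positively homogeneous of degree $-2$. For $R>1$, polar coordinates before and after the change of variables $x=Ty$ give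
\[
\log R\int_{S^1}G(Ty)\,dy=\int_{1<|y|<R}G(Ty)\,dy=\frac1{|\det T|}\int_{S^1}G(\theta)\int_{1/|T^{-1}\theta|}^{R/|T^{-1}\theta|}\frac{dt}t\,d\theta=\frac{\log R}{|\det T|}\int_{S^1}G .
\]
Apply this to $G(x)=\Phi(x)(T^{-1}x)^{-3}$, a complex power, for which $G(Ty)=\Phi(Ty)y^{-3}$. Then \eqref{eq:third} becomes $\int_{S^1}\Phi(x)(T^{-1}x)^{-3}\,dx=0$. Choose $T$ with $T^{-1}x=x+\lambda\bar x$, where $\lambda\in\mathbb C$ and $|\lambda|<1$; this real-linear map is invertible because $|x+\lambda\bar x|\ge(1-|\lambda|)|x|$. The binomial series for $e^{-3i\phi}(1+\lambda e^{-2i\phi})^{-3}$ converges uniformly in $\phi$, so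
\[
0=\int_0^{2\pi}\Phi(e^{i\phi})\big(e^{i\phi}+\lambda e^{-i\phi}\big)^{-3}d\phi=\sum_{j\ge0}\binom{-3}j\lambda^j\int_0^{2\pi}\Phi(e^{i\phi})e^{-i(3+2j)\phi}\,d\phi
\]
for all $|\lambda|<1$. All coefficients of this power series vanish, and $\binom{-3}j=(-1)^j\binom{j+2}{2}\ne0$. Hence the Fourier coefficients of $\Phi|_{S^1}$ of order $3,5,7,\dots$ vanish, and so do those of order $-3,-5,\dots$, since $\Phi$ is real. The $k$-th Fourier coefficient of the continuous function $\Phi(e^{i\phi})-\Phi(-e^{i\phi})$ is $1-(-1)^k$ times that of $\Phi(e^{i\phi})$, so it is zero unless $k=\pm1$. Thus this function is a combination of $\cos\phi$ and $\sin\phi$, and by homogeneity $\Phi(\xi)-\Phi(-\xi)$ is linear.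
\end{proof}

\begin{lemma}\label{lem:resonant}
Let $F$ be admissible and let $F(\xi)-F(-\xi)$ be not linear. Then there are a linear map $L:\mathbb R^n\to\mathbb R^m$ with $L\theta\ne0$ for a.e.\ $\theta\in S$ and a harmonic quadratic polynomial $q$ with $\mathcal R(L,q)\ne0$.
\end{lemma}

\begin{proof}
We have $m\ge2$ by the first sentence of the proof of Theorem~\ref{thm:class}(a). Any two vectors of $\mathbb R^m$ lie in a common $2$-dimensional subspace, so a function that is linear on each such subspace is linear. Hence there is a linear isometry $J:\mathbb R^2\to\mathbb R^m$ such that $\Phi=F\circ J$ has $\Phi(\xi)-\Phi(-\xi)$ not linear. Lemma~\ref{lem:plane} provides $T$ and $q$ such that $k(y)=\nabla\Phi(Ty)q(y)$ has $\int_{S^1}k\ne0$. Write $x'=(x_1,x_2)$, let $Lx=JTx'$, and regard $q$ as the harmonic polynomial $q(x')$ on $\mathbb R^n$. Then $L\theta\ne0$ unless $\theta'=0$, which is a null set of $S$. The chain rule gives $J^Tf(J\xi)=\nabla\Phi(\xi)$ for $\xi\ne0$, so $J^T\mathcal R(L,q)=\int_Sk(\theta')\,d\theta$.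 The function $k$ is $2$-homogeneous on $\mathbb R^2$, and so is $x\mapsto k(x')$ on $\mathbb R^n$. Let $V_{n-2}$ be the volume of the unit ball of $\mathbb R^{n-2}$, with $V_0=1$. Polar coordinates in $\mathbb R^n$, Fubini's theorem, and polar coordinates in $\mathbb R^2$ give
\[
\frac1{n+2}\int_Sk(\theta')\,d\theta=\int_{B_1}k(x')\,dx=V_{n-2}\int_0^1t^3(1-t^2)^{\frac{n-2}2}\,dt\int_{S^1}k\ne0 .\qedhere
\]
\end{proof}

\subsection{Prescribing the value and the gradient at the origin}

We control a minimizer only through its boundary data. With affine data, however, the value and gradient at the center differ from those of the data by a bounded amount, and a bounded continuous perturbation of the identity is onto.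

\begin{lemma}\label{lem:jet}
Let $F$ be admissible and $L\in\mathbb R^{m\times n}$. There is a minimizer $u$ of $E_F$ on $B_1$, with affine boundary data, such that $u(0)=0$ and $\nabla u(0)=L$.
\end{lemma}

\begin{proof}
For $(P,c)\in X=\mathbb R^{m\times n}\times\mathbb R^m$, a Euclidean space, let $u^{P,c}$ be the minimizer with boundary values $Px+c$, and let $j(P,c)=(\nabla u^{P,c}(0),u^{P,c}(0))\in X$.

\emph{The map $j-\mathrm{id}$ is bounded.} Fix $p>n$ and $\alpha=1-n/p$. By the global $L^p$ theory \cite[Theorem 9.15 and Lemma 9.17]{GT}, for each $G\in L^p(B_1)$ there is a unique $W\in W^{2,p}(B_1)\cap W^{1,p}_0(B_1)$ with $\Delta W=G$, and $\|W\|_{W^{2,p}}\le C(n,p)\|G\|_{L^p}$. The function $u^{P,c}-(Px+c)\in W^{1,2}_0(B_1)$ has Laplacian bounded by $\Lambda$. Each of its components coincides with the corresponding $W$, because the difference is a harmonic function in $W^{1,2}_0(B_1)$. By Morrey's embedding,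
\begin{equation}\label{eq:global}
\|u^{P,c}-(Px+c)\|_{C^{1,\alpha}(\overline{B_1})}\le C_2
\end{equation}
with $C_2$ independent of $(P,c)$. In particular $|j(P,c)-(P,c)|\le C_3$ on $X$.

\emph{The map $j$ is continuous.} Let $d=u^{P,c}-u^{P',c'}\in W^{2,p}(B_1)\cap C^1(\overline{B_1})$ and $\delta=|P-P'|+|c-c'|$. Then $|d|^2\in W^{2,p}(B_1)$, and Lemma~\ref{lem:EL}(ii) with the monotonicity of $\partial F$ gives $\Delta|d|^2=2|\nabla d|^2+2\,d\cdot\Delta d\ge0$ a.e. By the weak maximum principle, $\sup_{B_1}|d|\le\sup_{\partial B_1}|d|\le\delta$. By \eqref{eq:global} the $\alpha$-H\"older seminorm of $\nabla d$ is at most $2C_2$, so for a unit vector $e$ and $0<t<1$,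
\[
|\nabla d(0)e|\le t^{-1}|d(te)-d(0)|+2C_2t^\alpha\le2\delta/t+2C_2t^\alpha .
\]
With $t=\sqrt\delta$ the right side tends to $0$ as $\delta\to0$.

\emph{Fixed point.} The continuous map $(P,c)\mapsto(L,0)+(P,c)-j(P,c)$ sends the closed ball of radius $C_3$ about $(L,0)$ into itself. By Brouwer's theorem it has a fixed point, at which $j(P,c)=(L,0)$.
\end{proof}

\subsection{Logarithmic growth}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $L$ and $q(x)=x^TQx$ be as in Lemma~\ref{lem:resonant}, put $\mathcal R=\mathcal R(L,q)\neq0$, and let $u$ be as in Lemma~\ref{lem:jet}. Section~\ref{sec:expansion} applies with $x_0=0$ and $g=f(u)$. Let $Y(r)=\sum_{ij}Q_{ij}M_{ij}(r)\in\mathbb R^m$. Since $Q$ is trace-free, \eqref{eq:odeM} gives for a.e.\ $r$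
\[
rY'(r)=\frac n\omega\int_Sf\big(u(r\theta)\big)\,q(\theta)\,d\theta .
\]
As $r\downarrow0$ we have $u(r\theta)/r\to L\theta$. For a.e.\ $\theta$ the limit is nonzero, so $f$ is continuous at it and $f(u(r\theta))=f(u(r\theta)/r)\to f(L\theta)$. By dominated convergence the right side tends to $\frac n\omega\mathcal R$. Hence there is $r_0\in(0,\frac14]$ such that $rY'(r)\cdot\operatorname{sgn}\mathcal R\ge c_0:=\frac{n}{2\omega}|\mathcal R|$ for a.e.\ $r<r_0$. Integrating over $[r,r_0]$,
\[
|Q|\,\tau(r)\ge|Y(r)|\ge c_0\log\frac{r_0}r-|Y(r_0)|\longrightarrow\infty\qquad(r\downarrow0).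
\]

Suppose that $D^2u\in L^\infty(B_\sigma)$ for some $\sigma\in(0,\frac14]$. Then $\nabla u$ is Lipschitz in $B_\sigma$, so $|u(x)-Lx|\le C'|x|^2$ there. Lemma~\ref{lem:exp} with $x=r\theta$ gives $|M(r)[\theta,\theta]|\le2(C'+C_0)$ for $r<\sigma$ and $\theta\in S$, and the last inequality of Lemma~\ref{lem:quad} gives $\tau(r)\le n(n+2)(C'+C_0)$ for $r<\sigma$. This contradicts the growth of $\tau$.
\end{proof}

The final assertion of Theorem~\ref{thm:class} follows from (a) and (b). Indeed, if $F$ is the sum of an even function and a linear function, then $F(\xi)-F(-\xi)$ is twice the latter; conversely, $F(\xi)=\frac12(F(\xi)+F(-\xi))+\frac12(F(\xi)-F(-\xi))$.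

\begin{thebibliography}{9}

\bibitem{ASUW}
John Andersson, Henrik Shahgholian, Nina N. Uraltseva, Georg S. Weiss,
\emph{Equilibrium points of a singular cooperative system with free boundary},
arXiv:1309.2624 (2013).

\bibitem{GT}
Gilbarg and Trudinger,
\emph{Elliptic Partial Differential Equations of Second Order}.

\end{thebibliography}
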